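\title{The central limit theorem for $\sin(e^{ck^\alpha}x)$}

\begin{abstract}
We prove that for every $\alpha>0$ and every $c>0$ the sums $N^{-1/2}\sum_{k\le N}\sin(e^{ck^\alpha}x)$, with $x$ uniform on $(0,2\pi)$, converge in distribution to the normal law of mean $0$ and variance $\frac12$. We also obtain a weighted and a functional version. A martingale argument reduces the theorem to counting approximate solutions of $n_{k_1}+n_{k_2}=n_{k_3}+n_{k_4}$. These are integer points very close to explicit transcendental curves, and we count them by the determinant method. The required lower bound for the distance from these curves to algebraic curves comes from a transcendence lemma and a polynomially bounded o-minimal structure.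
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(n_k)_{k\ge1}$ be a sequence of positive real numbers. Consider the probability space $(0,2\pi)$ with its Borel sets and the measure $dx/(2\pi)$, so that $x$ is uniformly distributed over one period of the sine. We say that $\sin n_kx$ \emph{satisfies the central limit theorem} (CLT) if
\begin{equation}\label{eq:clt}
N^{-1/2}\sum_{k=1}^N\sin(n_kx)\overset{d}{\longrightarrow}\mathcal N\bigl(0,\tfrac12\bigr)\qquad(N\to\infty).
\end{equation}
Here $\mathcal N(0,s)$ is the normal law with mean $0$ and variance $s$ (the point mass at $0$ if $s=0$). The value $\frac12=\frac1{2\pi}\int_0^{2\pi}\sin^2x\,dx$ is the mean square of the sine over a period, so \eqref{eq:clt} says that the sum behaves as if its terms were independent.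

For $n_k=k$ this fails: $|\sum_{k\le N}\sin kx|\le1/|\sin(x/2)|$, so the normalized sums tend to $0$ at every point. If on the other hand the frequencies grow quickly, distant terms oscillate on different scales and are nearly independent; we shall see in Section~\ref{sec:clt} that for $n_k=e^{ck^\alpha}$ with $\alpha\ge1$ growth alone gives \eqref{eq:clt}. The sequences $e^{ck^\alpha}$ with $0<\alpha<1$ lie in between. They grow faster than any power of $k$, but the ratio $n_{k+g}/n_k=\exp(c((k+g)^\alpha-k^\alpha))$ becomes large only when $g$ is much larger than $k^{1-\alpha}$. About $k^{1-\alpha}$ consecutive terms share one scale, and how they interact depends on additive relations among the frequencies.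

By a theorem of Kaufman, for every $\alpha>0$ and Lebesgue-almost every $c>0$ the sequence $\sin n_kx$ with $n_k=e^{ck^\alpha}$ satisfies the CLT. A statement for almost every $c$ says nothing about a given $c$, and the following question is posed as open in \cite{Raseta}: \emph{does $\sin n_kx$ satisfy the CLT for $n_k=e^{k^\alpha}$ and all $\alpha>0$?} The answer is yes, and the value $c=1$ plays no special role. From now on we fix $\alpha>0$ and $c>0$ and write
\[
f(u)=e^{cu^\alpha},\qquad n_k=f(k).
\]

\begin{theorem}\label{thm:main}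
Let $I$ be a bounded interval with normalized Lebesgue measure. Let $w_k=w_k^{(N)}\in[-1,1]$ and $\theta_k=\theta_k^{(N)}\in\mathbb R$ satisfy $N^{-1}\sum_{k\le N}w_k^2\to v$. Then
\[
N^{-1/2}\sum_{k\le N}w_k\cos(n_kx-\theta_k)\overset{d}{\longrightarrow}\mathcal N(0,v/2).
\]
\end{theorem}

The choice $I=(0,2\pi)$, $w_k=1$, $\theta_k=\pi/2$ answers the question.

\begin{corollary}\label{cor:answer}
For every $\alpha>0$ and every $c>0$, in particular for $c=1$, the sequence $\sin(e^{ck^\alpha}x)$ satisfies the CLT \eqref{eq:clt}.
\end{corollary}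

The weights and phases in Theorem~\ref{thm:main} cost nothing, and they yield the finite-dimensional laws of the partial sum process. Let $D[0,1]$ be the space of right-continuous complex functions on $[0,1]$ with left limits, with the Skorokhod topology.

\begin{theorem}\label{thm:fclt}
Let $x$ be distributed according to an absolutely continuous probability measure on $\mathbb R$. Then $W_N(t)=N^{-1/2}\sum_{k\le tN}e^{in_kx}$, $0\le t\le1$, converges in distribution in $D[0,1]$ to a complex Brownian motion whose real and imaginary parts are independent with variance $t/2$ at time $t$.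
\end{theorem}

Some condition on the measure is needed: for the point mass at $0$ we have $W_N(1)=\sqrt N$.

To see which additive relations matter, expand
\[
\Bigl|\sum_{k\in A}e^{in_kx}\Bigr|^4=\sum_{k_1,\dots,k_4\in A}e^{i(n_{k_1}+n_{k_2}-n_{k_3}-n_{k_4})x}.
\]
A term contributes to the average over a bounded interval when its frequency is small. Call a quadruple $(k_1,k_2,k_3,k_4)$ of positive integers a \emph{near-coincidence} if
\[
|n_{k_1}+n_{k_2}-n_{k_3}-n_{k_4}|\le1,
\]
and call it \emph{trivial} if $\{k_1,k_2\}=\{k_3,k_4\}$ as multisets. There are $2N^2-N$ trivial quadruples in $\{1,\dots,N\}^4$, in agreement with $\mathbb E|Z|^4=2$ for a complex Gaussian $Z$ with independent $\mathcal N(0,\frac12)$ components. The arithmetic core of the paper is a bound for the nontrivial near-coincidences among indices that share a scale.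

\begin{proposition}\label{prop:count}
Let $0<\alpha<1$ and $0<\varepsilon<\alpha$. There is a constant $C$ such that for all integers $K\ge1$ the number of nontrivial near-coincidences $(k_1,k_2,k_3,k_4)\in(K,4K]^4$ with $\max k_i-\min k_i\le K^{1-\alpha+\varepsilon}$ is at most $CK^{2-2\alpha+6\varepsilon}$.
\end{proposition}

One expects such quadruples to be very rare. We shall see that each of them is an integer point within distance $e^{-cK^\alpha/2}$ of one of at most $K^2$ explicit curves of length comparable to $K$. If distances to the integer lattice behaved randomly, this would hardly ever occur, whatever the value of $c$. The difficulty is to prove a usable bound for a given $c$.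

Sections~\ref{sec:clt} and~\ref{sec:fclt} derive Theorems~\ref{thm:main} and~\ref{thm:fclt} from Proposition~\ref{prop:count}. Sections~\ref{sec:curves}--\ref{sec:det} prove the proposition and do not depend on the earlier sections; Section~\ref{sec:curves} also shows the method in its simplest case. The letter $C$ denotes positive constants, which may change from line to line and never depend on $N$, $K$, the weights or the phases.

\section{From near-coincidences to the central limit theorem}\label{sec:clt}

In this section $I$ is a bounded interval and $\mathbb E$ is expectation for the uniform measure on $I$. We shall use the gap estimate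
\begin{equation}\label{eq:gap}
n_{k+1}-n_k\ge cn_k\bigl((k+1)^\alpha-k^\alpha\bigr)\ge\frac{c_1n_k}{k+1},\qquad c_1=c\min(\alpha,1).
\end{equation}
It follows from $e^u-1\ge u$ and the mean value theorem, which gives $(k+1)^\alpha-k^\alpha\ge\alpha(k+1)^{\alpha-1}$ for $\alpha<1$ and $(k+1)^\alpha-k^\alpha\ge1$ for $\alpha\ge1$. In particular $n_{k+1}-n_k\to\infty$.

\subsection{Moment bounds}
The functions $e^{in_kx}$ are not orthogonal on $I$, and the average of $e^{i\omega x}$ over $I$ decays only like $1/|\omega|$. We therefore majorize the indicator of $I$ by a function whose Fourier transform has compact support. For a finite set $A$ of positive integers let $T(A)$ be the number of near-coincidences in $A^4$, trivial or not.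

\begin{lemma}\label{lem:moments}
There is $C$ such that for all finite sets $A$ and complex numbers $|z_k|\le1$ the sum $S(x)=\sum_{k\in A}z_ke^{in_kx}$ satisfies $\mathbb E|S|^2\le C|A|$ and $\mathbb E|S|^4\le C\,T(A)$.
\end{lemma}

\begin{proof}
Let $x_I$ be the center of $I$, let $a=\min(\frac12,\pi/|I|)$ and
\[
\phi(x)=\Bigl(\frac{\sin a(x-x_I)}{a(x-x_I)}\Bigr)^2,\qquad \int_{\mathbb R}\phi(x)e^{i\omega x}\,dx=e^{i\omega x_I}\,\frac\pi a\max\Bigl(0,1-\frac{|\omega|}{2a}\Bigr).
\]
On $I$ we have $|a(x-x_I)|\le\pi/2$, hence $\phi\ge4/\pi^2$. The transform is bounded by $\pi/a$ and vanishes for $|\omega|\ge1$, because $2a\le1$. Expanding the fourth power,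
\[
\mathbb E|S|^4\le\frac{\pi^2}{4|I|}\int_{\mathbb R}\phi|S|^4\,dx\le\frac{\pi^3}{4a|I|}\,T(A).
\]
In the same way $\mathbb E|S|^2$ is at most $\pi^3/(4a|I|)$ times the number of pairs $(k,k')\in A^2$ with $|n_k-n_{k'}|\le1$. Choose $k_0$ with $n_{k+1}-n_k>1$ for $k\ge k_0$. For each $k$, at most two indices $k'\ge k_0$ have $n_{k'}\in[n_k-1,n_k+1]$, so there are at most $(k_0+1)|A|$ pairs.
\end{proof}

\subsection{Blocks}
We cut $\{1,\dots,N\}$ into long blocks separated by gaps. A gap must be longer than $N^{1-\alpha}$, so that consecutive blocks live on different scales, and much shorter than a block, so that the gaps are negligible. The blocks should be as short as this allows, since the near-coincidences inside them have to be counted. Put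
\[
\begin{array}{llll}
\alpha<1: & L=\lfloor N^{1-\alpha+\varepsilon}\rfloor, & g=\lfloor N^{1-\alpha+\varepsilon/2}\rfloor, & Q=\exp(N^{\varepsilon/4}),\quad \varepsilon=\alpha/20;\\[2pt]
\alpha\ge1: & L=\lfloor N^{1/4}\rfloor, & g=\lfloor N^{1/8}\rfloor, & Q=\exp(N^{1/16}).
\end{array}
\]
Let $M_1=\lceil N/(\log N)^3\rceil$ and
\[
M_j=M_1+(j-1)(L+g),\qquad B_j=(M_j,M_j+L]\cap\mathbb Z,\qquad 1\le j\le J=\Bigl\lfloor\frac{N-M_1}{L+g}\Bigr\rfloor,
\]
and let $R=\{1,\dots,N\}\setminus\bigcup_jB_j$. Discarding the first $M_1$ indices ensures that all block indices are of size $N$ up to logarithms, so that $L$ is an admissible spread in Proposition~\ref{prop:count}.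

\begin{lemma}\label{lem:blocks}
Let $\kappa=\min(\alpha/2,1/4)$. For large $N$:
\begin{enumerate}
\item[(a)] $n_{M_j}\ge Q\,n_{M_{j-1}+L}$ for $2\le j\le J$;
\item[(b)] $|R|\le CN/(\log N)^3$;
\item[(c)] $\sum_{j\le J}T(B_j)\le CN^{2-\kappa}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $M_j=k+g$ with $k=M_{j-1}+L\le N$. If $\alpha<1$, then $c((k+g)^\alpha-k^\alpha)\ge c\alpha g(2N)^{\alpha-1}$, which is of order $N^{\varepsilon/2}$ and exceeds $N^{\varepsilon/4}$. If $\alpha\ge1$, then $c((k+g)^\alpha-k^\alpha)\ge cg\ge N^{1/16}$.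

(b) From $N-M_1<(J+1)(L+g)$ we get $|R|=N-JL\le M_1+Jg+L+g$. Here $Jg\le Ng/L$ and $L+g$ are bounded by $CN^{1-\kappa'}$ for some $\kappa'>0$.

(c) If $\alpha\ge1$, then $T(B_j)\le L^4$ and $JL^4\le NL^3\le N^{7/4}$. Let $\alpha<1$. The trivial quadruples contribute at most $2JL^2\le2NL\le2N^{2-19\alpha/20}$. Given a nontrivial near-coincidence in some $B_j^4$, let $K$ be the largest of the numbers $2^eM_1$, $e\ge0$, that is smaller than $\min k_i$. Then $\min k_i\le2K$, and the spread is at most $L\le M_1\le K$, so the quadruple lies in $(K,4K]^4$. Moreover $K^{1-\alpha+2\varepsilon}\ge N^{1-\alpha+2\varepsilon}(\log N)^{-3}\ge L$. Proposition~\ref{prop:count}, with $2\varepsilon<\alpha$ in place of $\varepsilon$, bounds the number of quadruples belonging to $K$ by $CN^{2-2\alpha+12\varepsilon}=CN^{2-7\alpha/5}$. There are $O(\log N)$ values $K\le N$.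
\end{proof}

\subsection{Martingale approximation}
Let $Y_j=\sum_{k\in B_j}w_k\cos(n_kx-\theta_k)$. By Lemma~\ref{lem:blocks}(a) there is a length scale between any two consecutive blocks: short enough that $Y_{j-1}$ is almost constant on it, long enough that every frequency of $Y_j$ and $Y_j^2$ averages out. Partitions of $I$ at these scales form a filtration for which the $Y_j$ are almost martingale differences with almost constant conditional variances.

\begin{lemma}\label{lem:mart}
For large $N$ there are $\sigma$-fields $\mathcal F_0\subset\dots\subset\mathcal F_J$ on $I$, with $\mathcal F_0$ trivial, and bounded $\mathcal F_j$-measurable $X_j$ with $\mathbb E(X_j\mid\mathcal F_{j-1})=0$ such that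
\begin{enumerate}
\item[(a)] $|X_j-Y_j|\le2N^{-10}$;
\item[(b)] $\bigl|\mathbb E(X_j^2\mid\mathcal F_{j-1})-\frac12\sum_{k\in B_j}w_k^2\bigr|\le N^{-8}$;
\item[(c)] $\sum_{j\le J}\mathbb EX_j^4\le CN^{2-\kappa}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U_j=n_{M_j+L}$ be the largest frequency in $Y_j$ and $\rho_j=Q^{-1/2}U_j^{-1}$. For $j\ge1$ let $\mathcal F_j$ be generated by the partition of $I$ into $2^{e_j}$ equal intervals, where $e_j$ is minimal with $|I|2^{-e_j}\le\rho_j$. For large $N$ we have $\rho_j<|I|$, so the atoms have length in $(\rho_j/2,\rho_j]$. Since $\rho_j$ decreases, $e_j$ does not decrease and the $\mathcal F_j$ increase. Note that $Q$ and $n_{M_1}$ exceed every fixed power of $N$.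

First, $|Y_j'|\le LU_j$, so on each atom of $\mathcal F_j$
\begin{equation}\label{eq:fine}
|Y_j-\mathbb E(Y_j\mid\mathcal F_j)|\le LU_j\rho_j=LQ^{-1/2}\le N^{-10}.
\end{equation}
Next let $\omega$ be one of $n_a$, $n_a+n_b$, or $n_a-n_b$ with $a>b$, where $a,b\in B_j$. By \eqref{eq:gap}, $n_a-n_b\ge c_1n_b/N$, so in all cases $\omega\ge c_1n_{M_j}/N$ for large $N$. The average of $e^{i\omega x}$ over an interval of length $\rho$ has modulus at most $2/(\omega\rho)$. For an atom of $\mathcal F_{j-1}$ with $j\ge2$, Lemma~\ref{lem:blocks}(a) bounds this by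
\[
\frac{4}{\omega\rho_{j-1}}\le\frac{4NQ^{1/2}U_{j-1}}{c_1QU_{j-1}}=CNQ^{-1/2};
\]
for $j=1$ the atom is $I$ and the bound is $CN/n_{M_1}$. Both are at most $N^{-20}$. Expand $Y_j^2$ by $2\cos A\cos B=\cos(A-B)+\cos(A+B)$. The terms $\cos(A-B)$ with $a=b$ give $\frac12\sum_{k\in B_j}w_k^2$, and the at most $2L^2$ other terms, each with coefficient at most $\frac12$, have frequencies $\pm\omega$ as above. Therefore
\begin{equation}\label{eq:coarse}
|\mathbb E(Y_j\mid\mathcal F_{j-1})|\le N^{-10},\qquad\Bigl|\mathbb E(Y_j^2\mid\mathcal F_{j-1})-\tfrac12\sum_{k\in B_j}w_k^2\Bigr|\le N^{-10}.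
\end{equation}
Put $X_j=\mathbb E(Y_j\mid\mathcal F_j)-\mathbb E(Y_j\mid\mathcal F_{j-1})$. Then (a) follows from \eqref{eq:fine} and \eqref{eq:coarse}. Since $|Y_j|\le N$, (a) gives $|X_j^2-Y_j^2|\le2N^{-10}(2N+1)$, and (b) follows from \eqref{eq:coarse}. Finally $X_j^4\le8Y_j^4+8(2N^{-10})^4$, and $Y_j$ is the real part of $\sum_{k\in B_j}w_ke^{-i\theta_k}e^{in_kx}$, so (c) follows from Lemmas~\ref{lem:moments} and~\ref{lem:blocks}(c).
\end{proof}

We recall the martingale central limit theorem for arrays.

\begin{theorem}[{\cite[Theorem 35.12]{Billingsley}}]\label{thm:mclt}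
For each $N$ let $\xi_{N1},\dots,\xi_{NJ_N}$ be square-integrable martingale differences for a filtration $\mathcal F_{N0}\subset\mathcal F_{N1}\subset\cdots$ with $\mathcal F_{N0}$ trivial. Suppose that $\sum_j\mathbb E(\xi_{Nj}^2\mid\mathcal F_{N,j-1})\to s$ in probability for a constant $s>0$, and that the Lindeberg condition holds: $\sum_j\mathbb E(\xi_{Nj}^2\mathbf 1_{|\xi_{Nj}|\ge\zeta})\to0$ for every $\zeta>0$. Then $\sum_j\xi_{Nj}\overset{d}{\to}\mathcal N(0,s)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]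
Let $\xi_{Nj}=N^{-1/2}X_j$. By Lemmas~\ref{lem:mart}(b) and~\ref{lem:blocks}(b) and $|w_k|\le1$,
\[
\sum_j\mathbb E(\xi_{Nj}^2\mid\mathcal F_{j-1})=\frac1{2N}\sum_{k\le N}w_k^2+O\Bigl(\frac{|R|}N+N^{-8}\Bigr)\longrightarrow\frac v2
\]
uniformly in $x$. The Lindeberg sum is at most $\zeta^{-2}N^{-2}\sum_j\mathbb EX_j^4\le C\zeta^{-2}N^{-\kappa}$. If $v>0$, Theorem~\ref{thm:mclt} gives $\sum_j\xi_{Nj}\overset{d}{\to}\mathcal N(0,v/2)$. If $v=0$, then $\mathbb E(\sum_j\xi_{Nj})^2=\sum_j\mathbb E\xi_{Nj}^2\to0$ by orthogonality, with the same conclusion. Finally,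
\[
\sum_{k\le N}w_k\cos(n_kx-\theta_k)=\sum_jX_j+O(N^{-9})+\sum_{k\in R}w_k\cos(n_kx-\theta_k),
\]
and the last sum has second moment at most $C|R|=o(N)$ by Lemma~\ref{lem:moments}.
\end{proof}

\section{The functional limit theorem}\label{sec:fclt}

Let $W$ be the complex Brownian motion of Theorem~\ref{thm:fclt}. It suffices to treat the uniform measure on each bounded interval $I$. Indeed, let $\Psi$ be bounded and continuous on $D[0,1]$. Then $\int\Psi(W_N)G\,dx\to\mathbb E\Psi(W)\int G\,dx$ holds for indicators $G$ of intervals, hence for step functions, and hence for all $G\in L^1(\mathbb R)$, since step functions are dense and both sides change by at most $\sup|\Psi|\cdot\|G-G'\|_1$ when $G$ is replaced by $G'$.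

We use three standard facts. \emph{Tightness criterion:} if $W_N(0)=0$ and, for every $\zeta>0$,
\begin{equation}\label{eq:modulus}
\lim_{\delta\to0}\limsup_{N\to\infty}\mathbb P\Bigl(\sup_{|t-t'|\le\delta}|W_N(t)-W_N(t')|>\zeta\Bigr)=0,
\end{equation}
then the laws of $W_N$ are tight in $D[0,1]$ and every limit point is concentrated on continuous functions. \emph{Doob's inequality:} $\mathbb E\max_{j\le n}|\Xi_j|^4\le C\,\mathbb E|\Xi_n|^4$ for a martingale $\Xi$. \emph{Burkholder--Rosenthal inequality} \cite[Theorem 2.12]{HH}: if $\Xi_n=\sum_{j\le n}\xi_j$ with martingale differences $\xi_j$, then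
\[
\mathbb E|\Xi_n|^4\le C\,\mathbb E\Bigl(\sum_{j\le n}\mathbb E(\xi_j^2\mid\mathcal F_{j-1})\Bigr)^2+C\sum_{j\le n}\mathbb E\xi_j^4 .
\]
Evaluation at a time $t$ is continuous on $D[0,1]$ at every continuous path. So if \eqref{eq:modulus} holds and the finite-dimensional laws of $W_N$ converge to those of $W$, then every limit point has the finite-dimensional laws of $W$, hence is the law of $W$, and Theorem~\ref{thm:fclt} follows by tightness.

\subsection{Finite-dimensional laws}
Let $0=t_0<\dots<t_m\le1$ and $z_1,\dots,z_m\in\mathbb C$ with $|z_r|\le1$. Since $\operatorname{Re}(\bar ze^{iu})=|z|\cos(u-\arg z)$,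
\[
\sum_r\operatorname{Re}\,\bar z_r\bigl(W_N(t_r)-W_N(t_{r-1})\bigr)=N^{-1/2}\sum_{k\le N}w_k\cos(n_kx-\theta_k),
\]
where $w_k=|z_r|$, $\theta_k=\arg z_r$ for $k/N\in(t_{r-1},t_r]$ and $w_k=0$ for $k/N>t_m$. By Theorem~\ref{thm:main} the limit law is $\mathcal N(0,\frac12\sum_r|z_r|^2(t_r-t_{r-1}))$, which is the law of the same expression for $W$. Every real linear form in the real and imaginary parts of the increments is a multiple of such an expression. By the Cram\'er--Wold device (random vectors converge in law if all real linear forms in them do), the increments, and hence the values $W_N(t_1),\dots,W_N(t_m)$, converge jointly.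

\subsection{Tightness}
The martingale of Section~\ref{sec:clt} sees only completed blocks. For the other terms we need maximal versions of Lemma~\ref{lem:moments}, which cost powers of $\log N$; this is the reason for the exponent $3$ in $M_1$.

\begin{lemma}\label{lem:chain}
Let $N\ge2$, $A\subset\{1,\dots,N\}$, $|z_k|\le1$ and $S_A^*=\max_m|\sum_{k\in A,\,k\le m}z_ke^{in_kx}|$. Then $\mathbb E(S_A^*)^2\le C(\log N)^2|A|$ and $\mathbb E(S_A^*)^4\le C(\log N)^4T(A)$.
\end{lemma}

\begin{proof}
Let $V$ be minimal with $2^V\ge N$. List $A$ in increasing order. For $0\le\nu\le V$, a \emph{piece of level $\nu$} consists of the elements with positions in $((s-1)2^\nu,s2^\nu]$ for some $s\ge1$. By the binary expansion of its length, every initial segment of $A$ is a disjoint union of at most one piece per level. H\"older's inequality over the $V+1$ levels gives $(S_A^*)^p\le(V+1)^{p-1}\sum_\nu\sum_{A'}|S_{A'}|^p$ for $p=2,4$, where $A'$ runs over the pieces of level $\nu$ and $S_{A'}$ is the sum over $A'$. The pieces of one level are disjoint, so $\sum_{A'}|A'|\le|A|$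 and $\sum_{A'}T(A')\le T(A)$. Apply Lemma~\ref{lem:moments}.
\end{proof}

Let $\theta\in\{0,\pi/2\}$ and $S_m=\sum_{k\le m}\cos(n_kx-\theta)$; the two values of $\theta$ give the real and the imaginary part of $\sqrt N\,W_N$. As $|t-t'|\le\delta$ implies $|\lfloor tN\rfloor-\lfloor t'N\rfloor|\le2\delta N$ for $N\ge1/\delta$, \eqref{eq:modulus} follows once we show, for all $\zeta>0$,
\begin{equation}\label{eq:modS}
\lim_{\delta\to0}\limsup_{N\to\infty}\mathbb P\Bigl(\max_{m,m'\le N,\ |m-m'|\le\delta N}|S_m-S_{m'}|>\zeta\sqrt N\Bigr)=0.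
\end{equation}
Take $w_k=1$, $\theta_k=\theta$ in Section~\ref{sec:clt} and let $J(m)$ be the number of $j$ with $M_j+L\le m$. Then $S_m$ is the sum of $\sum_{j\le J(m)}X_j$, a partial sum over $R$, a partial sum over the block $B_{J(m)+1}$ (possibly empty), and $O(N^{-9})$. With $z_k=e^{-i\theta}$, Lemmas~\ref{lem:chain} and~\ref{lem:blocks} give
\[
\mathbb E(S_R^*)^2\le C(\log N)^2|R|=o(N),\qquad\mathbb E\max_j(S_{B_j}^*)^4\le C(\log N)^4\sum_jT(B_j)=o(N^2).
\]
So the second and third parts are $o(\sqrt N)$ in probability, uniformly in $m$.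

For the martingale part fix $0<\delta<1$ and split $\{1,\dots,J\}$ into consecutive groups $\Gamma$ of $G=\lceil\delta N/L\rceil$ indices, the last possibly shorter. Since $J\le N/L$, there are at most $1+1/\delta$ groups. Let $Z_\Gamma=\max_{j\in\Gamma}|\sum_{i\in\Gamma,\,i\le j}X_i|$. If $0\le m-m'\le\delta N$, then $(m',m]$ contains at most $G$ of the points $M_j+L$, which are $L+g$ apart. So the indices $J(m')<j\le J(m)$ meet at most two groups, and $|\sum_{J(m')<j\le J(m)}X_j|\le3\max_\Gamma Z_\Gamma$. Apply the inequalities of Doob and Burkholder--Rosenthal to the differences $X_j\mathbf 1_{j\in\Gamma}$. By Lemma~\ref{lem:mart}(b) the conditional variances add up to at most $GL\le2\delta N$ for large $N$, so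
\[
\sum_\Gamma\mathbb EZ_\Gamma^4\le C\Bigl(1+\frac1\delta\Bigr)\delta^2N^2+C\sum_j\mathbb EX_j^4\le C\bigl(\delta N^2+N^{2-\kappa}\bigr).
\]
Hence $\mathbb P(\max_\Gamma Z_\Gamma>\zeta\sqrt N)\le C\zeta^{-4}(\delta+N^{-\kappa})$, which tends to $0$ as $N\to\infty$ and then $\delta\to0$. This proves \eqref{eq:modS} and Theorem~\ref{thm:fclt}.

\section{Near-coincidences as integer points near curves}\label{sec:curves}

From here on $0<\varepsilon<\alpha<1$. For bounded $K$ Proposition~\ref{prop:count} holds with a large $C$, so let $K$ be a large integer, in terms of $\alpha,c,\varepsilon$, and put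
\[
L=K^{1-\alpha+\varepsilon}\le K,\qquad\eta=e^{-cK^\alpha/2},\qquad F_l(u)=f(u+l)-f(u).
\]
The point about $\eta$ is that it is smaller than every fixed power of $1/K$. For $u\ge K-1$,
\begin{equation}\label{eq:fpp}
f'(u)=c\alpha u^{\alpha-1}f(u),\qquad f''(u)=\Bigl(c\alpha u^{\alpha-1}-\frac{1-\alpha}u\Bigr)f'(u)\ge\tfrac12c\alpha u^{\alpha-1}f'(u).
\end{equation}
Since $(K-1)^\alpha\ge K^\alpha-1$, this gives $f''\ge\frac12c^2\alpha^2(5K)^{2\alpha-2}e^{cK^\alpha-c}\ge\eta^{-1}$ on $[K-1,5K]$, and therefore
\begin{equation}\label{eq:steep}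
F_l'(u)=\int_u^{u+l}f''\ge\eta^{-1}\qquad(l\ge1,\ K-1\le u\le5K-l).
\end{equation}
Also $n_{k+1}-n_k>1$ for $k\ge K$.

\subsection{Reduction to two variables}
For integers $1\le h<l\le L$ let $S_{h,l}$ be the set of $(x,y)\in\mathbb Z^2$ with
\[
x>K,\qquad y>K,\qquad y+l<x+h\le4K,\qquad|F_h(x)-F_l(y)|\le1.
\]

\begin{lemma}\label{lem:reduce}
The number of quadruples counted in Proposition~\ref{prop:count} is at most $4\sum_{1\le h<l\le L}|S_{h,l}|$.
\end{lemma}

\begin{proof}
Consider a counted quadruple. If one of $k_1,k_2$ equals one of $k_3,k_4$, the other two indices have frequencies within $1$ of each other, so they are equal and the quadruple is trivial. Hence $\{k_1,k_2\}\cap\{k_3,k_4\}=\emptyset$. The conditions are invariant under exchanging $k_1$ with $k_2$, $k_3$ with $k_4$, and the pair $(k_1,k_2)$ with $(k_3,k_4)$. At the cost of a factor $4$ we may assume that $k_1$ is maximal, so $k_1>k_3,k_4$. If $k_2>k_4$, then $1<n_{k_2}-n_{k_4}\le n_{k_3}-n_{k_1}+1<0$, which is absurd. So $k_2<k_4$, and $k_2<k_3$ by symmetry. Put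
\[
x=k_3,\qquad h=k_1-k_3\ge1,\qquad y=k_2,\qquad l=k_4-k_2\in[1,L].
\]
Then $n_{k_1}+n_{k_2}-n_{k_3}-n_{k_4}=F_h(x)-F_l(y)$ and $y+l=k_4<k_1=x+h$. Suppose that $h\ge l$. Since $k_1-l\ge k_4+1-l=y+1$, \eqref{eq:steep} gives
\[
F_h(x)=n_{k_1}-n_{k_1-h}\ge n_{k_1}-n_{k_1-l}=F_l(k_1-l)\ge F_l(y+1)\ge F_l(y)+\eta^{-1},
\]
contrary to $|F_h(x)-F_l(y)|\le1$. So $h<l$ and $(x,y)\in S_{h,l}$, and $(h,l,x,y)$ determines the quadruple.
\end{proof}

By \eqref{eq:steep}, $F_l$ is strictly increasing on $[K-1,4K]$. So for each real $x$ there is at most one $Y\in[K-1,4K]$ with $F_l(Y)=F_h(x)$; we denote it by $Y(x)=Y_{h,l}(x)$ when it exists.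

\begin{lemma}\label{lem:exact}
If $(x,y)\in S_{h,l}$, then $Y(x)$ exists and $|Y(x)-y|\le\eta$. In particular $x$ determines $y$, and $|S_{h,l}|\le3K$.
\end{lemma}

\begin{proof}
We have $[y-\eta,y+\eta]\subset[K-1,4K]$, and \eqref{eq:steep} gives $F_l(y-\eta)\le F_l(y)-1\le F_h(x)\le F_l(y)+1\le F_l(y+\eta)$. As $\eta<\frac12$, $y$ is the integer nearest to $Y(x)$.
\end{proof}

Since there are at most $L^2=K^{2-2\alpha+2\varepsilon}$ pairs $(h,l)$, Proposition~\ref{prop:count} follows from Lemma~\ref{lem:reduce} and the next statement, which we prove in Section~\ref{sec:det}.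

\begin{proposition}\label{prop:Shl}
There is $C$ such that $|S_{h,l}|\le CK^{4\varepsilon}$ for all large $K$ and all $1\le h<l\le L$.
\end{proposition}

\begin{remark}[The case $\alpha>\frac12$]\label{rem:half}
Lemmas~\ref{lem:reduce} and~\ref{lem:exact} alone bound the count by $12KL^2=12K^{3-2\alpha+2\varepsilon}$. Section~\ref{sec:clt} works with any $\varepsilon\in(0,\alpha/20]$ and needs only an exponent below $2$. So for $\alpha>\frac12$ the theorems are already proved. For $\alpha<\frac12$ the bound $KL^2$ exceeds $K^2$. It is of the order that blocks in arithmetic progression would produce: by Cauchy--Schwarz, $k_1+k_2=k_3+k_4$ has at least $n^4/(2n)$ solutions in a block of $n$ integers, and $(K,4K]$ holds about $3K/L$ blocks of length $L$. To go below $\frac12$ we must use the shape of the curves $y=Y(x)$.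
\end{remark}

\subsection{The method in degree one}\label{sub:line}
Let $J'$ be an interval of length $K^{1/4}$ on which $Y$ is defined, and suppose that $|Y''|\le C/K$ on $J'$; bounds of this type are proved in Lemma~\ref{lem:deriv}. Let $(x_\nu,y_\nu)\in S_{h,l}$, $\nu=1,2,3$, with $x_1<x_2<x_3$ in $J'$. The determinant with rows $(1,x_\nu,y_\nu)$ is an integer. It differs by at most $3K^{1/4}\eta$ from the determinant with rows $(1,x_\nu,Y(x_\nu))$, which equals
\[
(x_2-x_1)(x_3-x_1)(x_3-x_2)\,\tfrac12Y''(\xi)\quad\text{for some }\xi\in J'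
\]
and is $O(K^{3/4}K^{-1})$. An integer of modulus less than $1$ is zero, so all points of $S_{h,l}$ over $J'$ lie on one line $y=ax+b$, and their abscissae lie in the set $\{x\in J':|Y(x)-ax-b|\le\eta\}$. Suppose we knew that
\begin{enumerate}
\item[(A)] this set has at most $A$ components, with $A$ independent of $K,h,l,a,b$;
\item[(B)] no component has length $\ge1$.
\end{enumerate}
Then each component contains at most one integer, and $J'$ carries at most $A$ points. Covering $[K,4K]$ by such intervals would give $|S_{h,l}|\le CK^{3/4}$, and $L^2K^{3/4}$ is below $K^2$ when $\alpha>\frac38$ and $\varepsilon$ is small.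

The qualitative form of (B), that the curve contains no segment, can be seen directly. Suppose that $F_l(ax+b)=F_h(x)$ on an interval in $[K,4K]$ with $ax+b\in[K-1,4K]$. Both $F_h$ and $F_l$ increase there, so $a>0$, and by analyticity the identity holds for all larger $x$. As $x\to\infty$, $F_h(x)=f(x)(e^{c((x+h)^\alpha-x^\alpha)}-1)\sim c\alpha hx^{\alpha-1}f(x)$. Taking logarithms,
\[
cx^\alpha+(\alpha-1)\log x+\log h=c(ax+b)^\alpha+(\alpha-1)\log(ax+b)+\log l+o(1).
\]
The terms of order $x^\alpha$ give $a=1$. Then $(x+b)^\alpha-x^\alpha\to0$ leaves $h=l$, which we have excluded.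

The general proof has the same shape. The determinant method of Bombieri and Pila replaces lines by curves of degree $d$, and the exponent $\frac34$ by $3/(d+3)$, which is as small as we like (Section~\ref{sec:det}). We must then show that the curve contains no algebraic arc (Section~\ref{sec:trans}), and pass from this to (A) and to a form of (B) that is uniform in all parameters and beats $\eta$ (Section~\ref{sec:omin}).

\section{A transcendence lemma}\label{sec:trans}

The equation $F_h(x)=F_l(y)$ is the case $\beta=\gamma=\sigma=1$ of \eqref{eq:four} below. Section~\ref{sec:omin} needs arbitrary coefficients, including $\sigma=0$.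

\begin{lemma}\label{lem:trans}
Let $0<\alpha<1$, $c,h,l>0$, $h\ne l$, $\beta,\gamma>0$, $\sigma\ge0$. There is no real-analytic function $y:I_0\to(0,\infty)$ on an open interval $I_0\subset(0,\infty)$ such that $P(x,y(x))=0$ on $I_0$ for some polynomial $P\ne0$ and
\begin{equation}\label{eq:four}
e^{c(x+h)^\alpha}+\sigma e^{cy^\alpha}=\beta e^{cx^\alpha}+\gamma e^{c(y+l)^\alpha}\qquad(x\in I_0).
\end{equation}
\end{lemma}

The hypotheses are needed. If $h=l$, take $y=x$, $\gamma=1$, $\beta=\sigma$. If $\alpha=1$, take $y=x$, $\gamma=e^{c(h-l)}$, $\beta=\sigma$. If $\beta=\sigma=0$, take $y=x+h-l$, $\gamma=1$.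

As for lines, we compare growth at infinity. An algebraic function need not stay real, so we continue it into the complex plane. There is a second difficulty: on the principal branch $(x+h)^\alpha-x^\alpha\to0$, so the two exponentials in $x$ have the same size and growth does not tell them apart. One turn around the branch point $-h$ multiplies $(x+h)^\alpha$ by $e^{2\pi i\alpha}\ne1$ and leaves $x^\alpha$ unchanged. After that, on almost every ray one of the two exponentials dominates and must be matched by a single exponential in $y$.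

\begin{proof}
\emph{Step 1: continuation.} Suppose that $y$ exists. Factor $P$ into irreducible polynomials over $\mathbb C$. One factor $\Pi$ satisfies $\Pi(x,y(x))\equiv0$ on $I_0$, since a finite product of nonzero analytic functions is nonzero. It involves the second variable, since a nonzero polynomial in $x$ alone has finitely many zeros. If $\Pi(x,0)\equiv0$, then $\Pi$ is a constant multiple of its second variable and $y\equiv0$, which is false; in the same way $\Pi(x,-l)\not\equiv0$. Let $\Sigma\subset\mathbb C$ be the finite set consisting of $0$, $-h$, the zeros of $\Pi(x,0)$ and $\Pi(x,-l)$, and the zeros of the leading coefficient and of the discriminant of $\Pi$ in the second variable; the discriminant is a nonzero polynomial because $\Pi$ is irreducible. Over $\mathbb C\setminus\Sigma$ the roots of $\Pi(x,\cdot)$ are simple, constant in number, and different from $0$ and $-l$. Fix $x_0\in I_0\setminus\Sigma$. Then $y$, the logarithms of $x+h$, $x$, $y+l$, $y$, and hence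
\[
v_1=c(x+h)^\alpha,\qquad v_2=cx^\alpha,\qquad v_3=c(y+l)^\alpha,\qquad v_4=cy^\alpha
\]
continue analytically along every path in $\mathbb C\setminus\Sigma$ starting at $x_0$, and the relation
\begin{equation}\label{eq:cont}
e^{v_1}-\beta e^{v_2}=\gamma e^{v_3}-\sigma e^{v_4}
\end{equation}
persists. Take the following path in $\mathbb C\setminus\Sigma$: from $x_0$ to a point near $-h$, once counterclockwise around $-h$ on a small circle enclosing no other point of $\Sigma$, back the same way to $x_0$, and then inside $\{\operatorname{Re}x>0\}$ to a real point larger than $r_0$, where $r_0>\max_{z\in\Sigma}|z|$. Let $\widetilde U$ be the universal cover of $\{|x|>r_0\}$, with points $x=re^{i\varphi}$, $r>r_0$, $\varphi\in\mathbb R$, and $x^s:=r^se^{is\varphi}$. It is simply connected, so all our functions extend analytically to $\widetilde U$. The loop has winding number $1$ about $-h$ and $0$ about $0$. Hence on $\widetilde U$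
\[
v_1=ce^{2\pi i\alpha}x^\alpha(1+h/x)^\alpha,\qquad v_2=cx^\alpha .
\]

\emph{Step 2: growth along rays.} Fix $\varphi$, put $\psi=\alpha\varphi$ and let $r\to\infty$. Then $\operatorname{Re}v_1=cr^\alpha\cos(\psi+2\pi\alpha)+o(1)$ and $\operatorname{Re}v_2=cr^\alpha\cos\psi$. The difference $\cos(\psi+2\pi\alpha)-\cos\psi=\operatorname{Re}((e^{2\pi i\alpha}-1)e^{i\psi})$ takes both signs and has a discrete zero set, because $e^{2\pi i\alpha}\ne1$. Call a property \emph{generic} if it holds for all $\psi\in\mathbb R$ outside a discrete set. With $G(\psi)=\max(\cos\psi,\cos(\psi+2\pi\alpha))$ we get, for generic $\psi$,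
\begin{equation}\label{eq:left}
\log|e^{v_1}-\beta e^{v_2}|=cr^\alpha G(\psi)+O(1);
\end{equation}
this is where $\beta>0$ is used.

For the right side of \eqref{eq:cont} we use the Puiseux expansion at infinity. The shifts of $y$ under $\varphi\mapsto\varphi+2\pi n$ are among finitely many roots, so $y$ is invariant under $\varphi\mapsto\varphi+2\pi m$ for some $m\ge1$. Thus $y$ is an analytic function of $x^{-1/m}$ in a punctured disk, of at most polynomial growth, and so
\[
y=\varkappa x^\rho(1+u_4),\qquad\varkappa\ne0,\quad\rho\in\tfrac1m\mathbb Z,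
\]
where $u_4$ is analytic in $x^{-1/m}$ and vanishes at $x=\infty$. If $\rho\le0$, then $y$, $|v_3|=c|y+l|^\alpha$ and $|v_4|=c|y|^\alpha$ are bounded along each ray, so the right side of \eqref{eq:cont} is bounded. This contradicts \eqref{eq:left} for generic $\psi$ near $0$, where $G>0$. So $\rho>0$. Then $y+l=\varkappa x^\rho(1+u_3)$ with $u_3=u_4+l\varkappa^{-1}x^{-\rho}$ of the same type as $u_4$. After enlarging $r_0$ we have $|u_3|,|u_4|<\frac12$, and with $M=|\varkappa|^\alpha$ and real constants $\chi_3,\chi_4$,
\begin{equation}\label{eq:v34}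
v_\nu=cMe^{i\chi_\nu}x^{\rho\alpha}(1+u_\nu)^\alpha,\qquad\operatorname{Re}v_\nu=cMr^{\rho\alpha}\bigl(\cos(\rho\psi+\chi_\nu)+o(1)\bigr)\qquad(\nu=3,4).
\end{equation}

\emph{Step 3: $\sigma>0$ and $\chi_3\not\equiv\chi_4\pmod{2\pi}$.} Otherwise $|\gamma e^{v_3}-\sigma e^{v_4}|\le\exp\bigl(cMr^{\rho\alpha}(\cos(\rho\psi+\chi_3)+o(1))\bigr)$ on every ray, and \eqref{eq:left} gives for generic $\psi$
\[
r^\alpha G(\psi)+O(1)\le Mr^{\rho\alpha}\bigl(\cos(\rho\psi+\chi_3)+o(1)\bigr).
\]
If $\rho<1$, this fails where $G(\psi)>0$. If $\rho>1$, it fails where $\cos(\rho\psi+\chi_3)<0$, since $G\ge-1$. If $\rho=1$, then $G(\psi)\le M\cos(\psi+\chi_3)$ for generic, hence by continuity for all, $\psi$. But the right side has integral $0$ over $[0,2\pi]$, whereas $\max(a,b)=\frac12(a+b)+\frac12|a-b|$ gives $\int_0^{2\pi}G=\frac12\int_0^{2\pi}|\cos\psi-\cos(\psi+2\pi\alpha)|\,d\psi>0$.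

\emph{Step 4: matching the leading terms.} By Step 3 the two cosines in \eqref{eq:v34} differ for generic $\psi$, and $\gamma,\sigma>0$. So with $H(\psi)=\max_{\nu=3,4}\cos(\rho\psi+\chi_\nu)$, generically
\[
r^\alpha G(\psi)+O(1)=Mr^{\rho\alpha}\bigl(H(\psi)+o(1)\bigr).
\]
Both $G$ and $H$ are generically nonzero, so $\rho=1$, and then $G=MH$ everywhere by continuity. Take an interval on which $\cos(\psi+2\pi\alpha)>\cos\psi$, and a subinterval on which $H(\psi)=\cos(\psi+\chi_a)$ for one $a\in\{3,4\}$. There $\cos(\psi+2\pi\alpha)=M\cos(\psi+\chi_a)$, which forces $Me^{i\chi_a}=e^{2\pi i\alpha}$. An interval with the opposite inequality gives $Me^{i\chi_b}=1$ for some $b\in\{3,4\}$. Since $e^{2\pi i\alpha}\ne1$, we have $\{a,b\}=\{3,4\}$. Thus $v_a$ has the leading term of $v_1$, and $v_b$ has that of $v_2$.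

\emph{Step 5: $v_1-v_a$ and $v_2-v_b$ are constant.} Fix a ray with $\cos(\psi+2\pi\alpha)>\cos\psi$. There is $\epsilon_0>0$ with $\operatorname{Re}(v_1-v_2)\ge\epsilon_0r^\alpha$ and $\operatorname{Re}(v_a-v_b)\ge\epsilon_0r^\alpha$ for large $r$. So \eqref{eq:cont} gives $e^{v_1-v_a}=\gamma_a(1+O(e^{-\epsilon_0r^\alpha}))$, where $\gamma_3=\gamma$ and $\gamma_4=-\sigma$ are nonzero. Hence $v_1-v_a$ is exponentially close to a logarithm of $\gamma_a$, and by continuity in $r$ to the same logarithm $C_1$ for all large $r$. On the other hand $v_1-v_a-C_1=x^\alpha\Theta(x^{-1/m})-C_1$ with $\Theta$ analytic at $0$. This is a convergent series in the powers $x^{\alpha-n/m}$, $n\ge0$, and $x^0$. Unless all its coefficients vanish after like terms are collected, it is asymptotic to a nonzero multiple of a real power of $x$, which is not exponentially small. So $v_1-v_a\equiv C_1$. On a ray with $\cos\psi>\cos(\psi+2\pi\alpha)$ the dominant terms in \eqref{eq:cont} are $-\beta e^{v_2}$ and $\gamma_be^{v_b}$, and the same argument gives $v_2-v_b\equiv C_2$. Continuing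 back along the path returns the original germs at $x_0$. So both identities hold near $x_0$ on $I_0$ for the real functions $v_1,\dots,v_4$, and $C_1,C_2\in\mathbb R$.

\emph{Step 6: the two matchings are impossible.} If $a=4$, $b=3$, then \eqref{eq:four} becomes $e^{v_1}(1+\sigma e^{-C_1})=e^{v_2}(\beta+\gamma e^{-C_2})$. So $(x+h)^\alpha-x^\alpha$ is constant near $x_0$, although its derivative $\alpha((x+h)^{\alpha-1}-x^{\alpha-1})$ is negative.

If $a=3$, $b=4$, put $b_\nu=C_\nu/c$. Near $x_0$ we have $(y+l)^\alpha=(x+h)^\alpha-b_1$ and $y^\alpha=x^\alpha-b_2$, so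
\[
(x^\alpha-b_2)^{1/\alpha}+l=((x+h)^\alpha-b_1)^{1/\alpha}.
\]
The two bases are positive at $x_0$ and increasing, so both sides are analytic on $[x_0,\infty)$ and the identity holds there. As $x\to\infty$ the left side is $x-\frac{b_2}\alpha x^{1-\alpha}+O(x^{1-2\alpha})+O(1)$ and the right side is $x-\frac{b_1}\alpha x^{1-\alpha}+O(x^{1-2\alpha})+O(1)$. Since $1-\alpha>\max(0,1-2\alpha)$, we get $b_1=b_2$. With $\Xi(z)=(z^\alpha-b_1)^{1/\alpha}$ the identity reads $\Xi(x+h)-\Xi(x)=l$. But $\Xi'(z)=(1-b_1z^{-\alpha})^{1/\alpha-1}\to1$, so $\Xi(x+h)-\Xi(x)\to h$, and $l=h$, a contradiction.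
\end{proof}

\section{A definable family and a polynomial lower bound}\label{sec:omin}

For fixed $K$, compactness turns Lemma~\ref{lem:trans} into a positive lower bound $m(K)$ for the size of a normalized polynomial along a unit arc of the curve. Compactness says nothing about the rate at which $m(K)$ may tend to $0$, and we need $m(K)$ to be much larger than $\eta$. The rate comes for free if $m$ is definable in a structure in which no function decays faster than a power.

\subsection{O-minimal structures}
A \emph{structure} on $\mathbb R$ is a collection of subsets of the spaces $\mathbb R^n$, called \emph{definable}, that contains all sets given by polynomial equations and inequalities with real coefficients and is closed under finite unions, complements, products and coordinate projections. A function is definable if its graph is. A set described by a formula built from definable sets with ``and'', ``or'', ``not'' and the quantifiers $\exists,\forall$ over real variables is definable. A \emph{definable family} $(Z_\lambda)$ consists of the fibers of a definable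 set $Z\subset\mathbb R^n\times\mathbb R^{n'}$. Writing out the $\epsilon$--$\delta$ definitions shows that interiors, infima and derivatives in definable families are again definable. The structure is \emph{o-minimal} if every definable subset of $\mathbb R$ is a finite union of points and intervals.

\begin{theorem}[Uniform finiteness \cite{vdD}]\label{thm:uf}
In an o-minimal structure, the number of connected components of the members $Z_\lambda\subset\mathbb R$ of a definable family is bounded independently of $\lambda$.
\end{theorem}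

Let $\mathbb R_{\mathrm{an}}^{\mathbb R}$ be the smallest structure in which the following functions are definable: the restrictions to $[-1,1]^n$ of functions analytic near $[-1,1]^n$, and the powers $u\mapsto u^s$ on $(0,\infty)$ for all $s\in\mathbb R$.

\begin{theorem}[Miller \cite{Miller}]\label{thm:miller}
The structure $\mathbb R_{\mathrm{an}}^{\mathbb R}$ is o-minimal and polynomially bounded: every definable $g:(a,\infty)\to\mathbb R$ satisfies $|g(u)|\le u^{C}$ for some $C$ and all large $u$.
\end{theorem}

From now on ``definable'' refers to $\mathbb R_{\mathrm{an}}^{\mathbb R}$.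

\subsection{The family}
By Theorem~\ref{thm:miller} the exponential function on $\mathbb R$ is not definable, and it must be removed from the equation $F_h(x)=F_l(y)$. Put
\[
p_1=c\bigl((x+h)^\alpha-x^\alpha\bigr),\qquad p_2=c\bigl((x+h)^\alpha-(y+l)^\alpha\bigr),\qquad p_3=c\bigl((x+h)^\alpha-y^\alpha\bigr).
\]
Dividing by $f(x+h)$, the equation becomes $e^{-p_1}+e^{-p_2}=1+e^{-p_3}$. Where $p_\nu\in[i_\nu,i_\nu+1]$ we write $e^{-p_\nu}=e^{-i_\nu}e^{-(p_\nu-i_\nu)}$. The second factor is a restricted exponential. We replace the first factor by a free parameter, forgetting its relation to $i_\nu$. This enlarges the family of curves to a definable one, and it is why Lemma~\ref{lem:trans} allows arbitrary coefficients.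

Let $\Lambda$ be the set of real vectors $\lambda=(K,h,l,i_1,i_2,i_3,\beta,\gamma,\sigma)$ with
\[
K\ge1,\quad1\le h\le K,\quad h+1\le l\le K,\quad i_1,i_2,i_3\in[0,K],\quad\beta,\gamma\in[K^{-2},1],\quad\sigma\in[0,1].
\]
For fixed $K$ this set is compact, and the hypotheses $h\ne l$ and $\beta,\gamma>0$ of Lemma~\ref{lem:trans} hold on all of it. We cannot impose $\sigma\ge K^{-2}$, because $e^{-i_3}$ may be as small as $e^{-c\alpha K^\varepsilon}$ in the application; hence the case $\sigma=0$ in the lemma. Let
\[
\Phi_\lambda(x,y)=\beta e^{-(p_1-i_1)}+\gamma e^{-(p_2-i_2)}-1-\sigma e^{-(p_3-i_3)},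
\]
an analytic function on $(0,\infty)^2$, and let $Z_\lambda$ be the set of $(x,y)$ with $K\le x\le4K-h$, $K\le y\le4K-l$, $p_\nu\in[i_\nu,i_\nu+1]$ for $\nu=1,2,3$, $\Phi_\lambda(x,y)=0$ and
\begin{equation}\label{eq:nondeg}
(c\alpha)^{-1}\partial_y\Phi_\lambda=\gamma e^{-(p_2-i_2)}(y+l)^{\alpha-1}-\sigma e^{-(p_3-i_3)}y^{\alpha-1}\ge K^{-2}.
\end{equation}
Condition \eqref{eq:nondeg} keeps the implicit function theorem available in limits. Exponentials occur only with arguments in $[-1,0]$, so $(Z_\lambda)_{\lambda\in\Lambda}$ is a definable family of compact sets. Let $\Lambda^*$ be the definable set of $\lambda\in\Lambda$ such that for each $x$ there is at most one $y$ with $(x,y)\in Z_\lambda$. For $\lambda\in\Lambda^*$ let $D_\lambda$ be the projection of $Z_\lambda$ to the $x$-axis and $y_\lambda:D_\lambda\to[K,4K]$ the function with graph $Z_\lambda$. The graph is compact, so $D_\lambda$ is compact and $y_\lambda$ is continuous.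

\begin{lemma}\label{lem:analytic}
Let $\lambda\in\Lambda$ and let $y$ be a continuous function on an open interval with graph contained in $Z_\lambda$. Then $y$ is real-analytic and $|y'|\le3K^2$. In particular this holds for $y_\lambda$ on the interior $\operatorname{int}D_\lambda$ if $\lambda\in\Lambda^*$.
\end{lemma}

\begin{proof}
By \eqref{eq:nondeg} and the implicit function theorem, the zero set of $\Phi_\lambda$ near $(x_0,y(x_0))$ is the graph of an analytic function, and $y$ agrees with it near $x_0$ by continuity. On $Z_\lambda$ we have $|\partial_xp_\nu|\le c\alpha x^{\alpha-1}\le c\alpha$, and the coefficients and exponentials are at most $1$. So $|\partial_x\Phi_\lambda|\le3c\alpha$ and $|y'|=|\partial_x\Phi_\lambda/\partial_y\Phi_\lambda|\le3K^2$.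
\end{proof}

Fix an integer $d\ge1$ and let $\mu=\frac12(d+1)(d+2)$ be the number of monomials $x^ay^b$ with $a+b\le d$. Call a real polynomial in two variables of degree at most $d$ \emph{normalized} if its coefficient vector in $\mathbb R^\mu$ has Euclidean norm $1$. The next two lemmas are the general forms of (A) and (B) in Section~\ref{sub:line}.

\begin{lemma}\label{lem:comp}
There is $A_d$, depending on $d,\alpha,c$, that bounds the number of connected components of each of the following sets, for all $\lambda\in\Lambda^*$, normalized $P$ and $\zeta>0$: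
\begin{enumerate}
\item[(i)] $D_\lambda$;
\item[(ii)] $\{x\in\operatorname{int}D_\lambda:y_\lambda^{(q)}(x)=0\}$ for $1\le q\le\mu$;
\item[(iii)] $\{x\in D_\lambda:|P(x/K,y_\lambda(x)/K)|\le\zeta\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
These are definable families with parameters $\lambda$, $\zeta$ and the coefficients of $P$. Apply Theorem~\ref{thm:uf}.
\end{proof}

\begin{lemma}\label{lem:lower}
There are $C_*$ and $K_0$, depending on $d,\alpha,c$, such that for all $\lambda\in\Lambda^*$ with first coordinate $K\ge K_0$, all intervals $[x',x'']\subset D_\lambda$ with $x''-x'\ge1$ and all normalized $P$,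
\[
\max_{x'\le x\le x''}|P(x/K,y_\lambda(x)/K)|\ge K^{-C_*}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the set of real $K$ for which some $\lambda$ and $[x',x'']$ as in the statement exist, and for $K\in\mathcal K$ let $m(K)$ be the infimum of the maxima over all $\lambda,x',x'',P$. Both $\mathcal K$ and $m$ are definable. If $\mathcal K$ is bounded, there is nothing to prove. Otherwise it contains a half line, by o-minimality.

We claim that $m(K)>0$. Fix $K$ and suppose that the maxima tend to $0$ along $\lambda_n$, $[x_n',x_n'']$, $P_n$. By compactness we may assume that $\lambda_n\to\lambda\in\Lambda$ (possibly $\lambda\notin\Lambda^*$), $x_n'\to x'$, $x_n''\to x''$ with $x''-x'\ge1$, and $P_n\to P$, normalized. For large $n$ the interval $I'=[x'+\frac1{10},x''-\frac1{10}]$ lies in $(x_n',x_n'')$, where the $y_{\lambda_n}$ are bounded by $4K$ and Lipschitz with constant $3K^2$ by Lemma~\ref{lem:analytic}. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly on $I'$ to a continuous function $y$. The conditions defining $Z_\lambda$ are closed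 jointly in $(\lambda,x,y)$, so the graph of $y$ lies in $Z_\lambda$, and $y$ is analytic in the interior of $I'$ by Lemma~\ref{lem:analytic}. In the limit $P(x/K,y(x)/K)=0$ on $I'$. Multiplying $\Phi_\lambda=0$ by $e^{c(x+h)^\alpha}$ gives \eqref{eq:four} with the coefficients $\beta e^{i_1}>0$, $\gamma e^{i_2}>0$, $\sigma e^{i_3}\ge0$ and $l\ge h+1$. This contradicts Lemma~\ref{lem:trans}.

So $1/m$ is a definable real function on a half line, and Theorem~\ref{thm:miller} gives $1/m(K)\le K^{C_*}$ for $K\ge K_0$.
\end{proof}

\section{The determinant method}\label{sec:det}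

We prove Proposition~\ref{prop:Shl}. The notation is that of Section~\ref{sec:curves}; $K$ is a large integer and $1\le h<l\le L$ are integers.

\subsection{Placing the points in the family}
For $(x,y)\in S_{h,l}$ evaluate $p_1,p_2,p_3$ at $(x,Y(x))$, let $i_\nu=\lfloor p_\nu\rfloor$, and call
\[
\lambda=(K,h,l,i_1,i_2,i_3,e^{-i_1},e^{-i_2},e^{-i_3})
\]
the \emph{type} of $(x,y)$.

\begin{lemma}\label{lem:type}
If $(x,y)\in S_{h,l}$ has type $\lambda$, then $\lambda\in\Lambda^*$, $x\in D_\lambda$ and $y_\lambda(x)=Y(x)$. For given $h,l$ at most $CK^{2\varepsilon}$ types occur.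
\end{lemma}

\begin{proof}
Write $Y=Y(x)$, so $|Y-y|\le\eta<\frac12$ by Lemma~\ref{lem:exact}. We have $K\le x\le4K-h$. From $y\ge K+1$ and $y+l\le x+h-1\le4K-1$ we get $K\le Y\le4K-l$ and $x+h-(Y+l)\ge\frac12$. By the mean value theorem, $p_1\ge c\alpha(4K)^{\alpha-1}$ and $p_2\ge\frac12c\alpha(4K)^{\alpha-1}$, and $p_3>p_2$. Since $1-e^{-u}\ge\frac12\min(u,1)$ for $u\ge0$, there is $c_2>0$ with
\begin{equation}\label{eq:p12}
1-e^{-p_1}\ge c_2K^{\alpha-1}\ge K^{-1},\qquad1-e^{-p_2}\ge c_2K^{\alpha-1}\ge K^{-1}.
\end{equation}
The equation $e^{-p_1}+e^{-p_2}=1+e^{-p_3}$ gives $e^{-p_1}\ge1-e^{-p_2}$ and $e^{-p_2}\ge1-e^{-p_1}$, so $p_1,p_2\le\log K$. Further,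
\[
p_3=p_2+c\bigl((Y+l)^\alpha-Y^\alpha\bigr)\le\log K+c\alpha LK^{\alpha-1}=\log K+c\alpha K^\varepsilon\le K.
\]
This is where the bound on the spread is used. Hence $i_\nu\in[0,K]$, $e^{-i_1}\ge e^{-p_1}\ge K^{-1}$ and $e^{-i_2}\ge K^{-1}$; also $h+1\le l\le K$. So $\lambda\in\Lambda$, and the number of types is at most $(1+\log K)^2(1+\log K+c\alpha K^\varepsilon)\le CK^{2\varepsilon}$.

For this $\lambda$ we have $\Phi_\lambda=e^{-p_1}+e^{-p_2}-1-e^{-p_3}$, so $\Phi_\lambda(x',y')=0$ means $F_l(y')=F_h(x')$. By \eqref{eq:steep} this has at most one solution $y'\in[K,4K-l]$, so $\lambda\in\Lambda^*$. It remains to verify \eqref{eq:nondeg} at $(x,Y)$. Its left side is $(f'(Y+l)-f'(Y))/(c\alpha f(x+h))$. Integrating \eqref{eq:fpp} over $[Y,Y+l]\subset[K,4K]$ and using $F_l(Y)=F_h(x)$ and \eqref{eq:p12}, we bound it from below by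
\[
\tfrac12(4K)^{\alpha-1}\frac{F_l(Y)}{f(x+h)}=\tfrac12(4K)^{\alpha-1}(1-e^{-p_1})\ge\tfrac12c_24^{\alpha-1}K^{2\alpha-2}\ge K^{-2}.
\]
So $(x,Y)\in Z_\lambda$.
\end{proof}

Fix $d$ with $\tau:=3/(d+3)\le\varepsilon$, and let $\mu$, $A_d$, $C_*$ be as in Section~\ref{sec:omin}. Fix a type $\lambda$, write $D=D_\lambda$ and $y(\cdot)=y_\lambda(\cdot)$, and call the points of $S_{h,l}$ of type $\lambda$ \emph{marked}. We write them as $(x,y_x)$; they have distinct integer abscissae $x\in D$, and $|y_x-y(x)|\le\eta$. We show that there are at most $CK^\tau\log K$ marked points. With Lemma~\ref{lem:type} this gives $|S_{h,l}|\le CK^{2\varepsilon+\tau}\log K\le CK^{4\varepsilon}$.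

\subsection{Derivative bounds}
The determinant method needs bounds for the first $\mu-1$ derivatives of $y$. No computation is required: a bounded function whose derivatives are monotone cannot have large derivatives away from the endpoints.

\begin{lemma}\label{lem:deriv}
Let $y$ be $\mu$ times continuously differentiable on $(u,v)$ with $|y|\le4K$, and suppose that each $y^{(q)}$, $1\le q\le\mu$, is identically zero or nowhere zero. If $x\in(u,v)$ has distance at least $\delta$ from $u$ and $v$, then $|y^{(q)}(x)|\le C_qK\delta^{-q}$ for $0\le q\le\mu-1$, where $C_0=4$ and $C_q=2^{q+1}C_{q-1}$.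
\end{lemma}

\begin{proof}
The case $q=0$ is the hypothesis. Let $1\le q\le\mu-1$. Then $y^{(q)}$ is monotone and of constant sign, so $|y^{(q)}|\ge|y^{(q)}(x)|$ on one of $[x,x+\delta/2]$ and $[x-\delta/2,x]$. Integrate $y^{(q)}$ over that interval. Its endpoints have distance at least $\delta/2$ from $u$ and $v$, so by induction $\frac\delta2|y^{(q)}(x)|\le2C_{q-1}K(\delta/2)^{-(q-1)}$.
\end{proof}

By Lemma~\ref{lem:comp}(i), $D$ consists of at most $A_d$ points and closed intervals. On the interior of each interval the analytic function $y^{(q)}$ vanishes identically or has isolated zeros, at most $A_d$ in all by (ii). Removing the endpoints and these zeros, $O(1)$ points, leaves $O(1)$ open intervals $(u,v)$ to which Lemma~\ref{lem:deriv} applies. At most two integers of $(u,v)$ have distance less than $1$ from $\{u,v\}$. The others lie in the sets $\{x\in(u,v):\delta\le\operatorname{dist}(x,\{u,v\})<2\delta\}$ with $\delta=2^e\in[1,4K]$, of which there are $O(\log K)$. Each such set is a union of at most two intervals of length at most $\delta$, which we cut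 into $O(K^\tau)$ intervals $J'$ of length at most $\delta K^{-\tau}$. It now suffices to show that each $J'$ carries at most $A_d$ marked points.

\subsection{Marked points over a short interval lie on an algebraic curve}

\begin{lemma}\label{lem:det}
For each $J'$ there is a normalized polynomial $P$ with $P(x/K,y_x/K)=0$ for all marked points with $x\in J'$.
\end{lemma}

\begin{proof}
Consider the matrix with rows $(x^ay_x^b)_{a+b\le d}$ indexed by the marked points over $J'$. If its rank is less than $\mu$, a nonzero vector in its kernel is the coefficient vector of a polynomial vanishing at all these points, and rescaling the coefficients gives $P$. So we must show that for marked abscissae $x_1<\dots<x_\mu$ in $J'$ the integer $\Delta=\det(x_\nu^ay_{x_\nu}^b)$ is zero; if there are fewer than $\mu$ points, there is nothing to show.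

Let $g_{ab}(x)=x^ay(x)^b$ and $\Delta^*=\det(g_{ab}(x_\nu))$. All entries of both matrices are at most $(4K)^d$, and corresponding entries differ by at most $d(4K)^d\eta$. Hence $|\Delta-\Delta^*|\le\mu!\,\mu d(4K)^{d\mu}\eta<\frac14$ for large $K$.

To bound $\Delta^*$, recall that the divided differences $g[x_1,\dots,x_\nu]$ of a smooth function $g$ satisfy Newton's formula and a mean value theorem:
\[
g(x_\nu)=\sum_{n=1}^\nu g[x_1,\dots,x_n]\prod_{n'<n}(x_\nu-x_{n'}),\qquad g[x_1,\dots,x_n]=\frac{g^{(n-1)}(\xi)}{(n-1)!}\quad\text{for some }\xi\in[x_1,x_n].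
\]
Newton's formula writes $(g_{ab}(x_\nu))$ as a lower triangular matrix with diagonal entries $\prod_{n'<\nu}(x_\nu-x_{n'})$ times the matrix of divided differences. Therefore
\[
\Delta^*=\prod_{\nu<\nu'}(x_{\nu'}-x_\nu)\cdot\det\bigl(g_{ab}[x_1,\dots,x_\nu]\bigr).
\]
On $J'$ the function $y$ satisfies $|y^{(q)}|\le C_qK\delta^{-q}$ for $q\le\mu-1$, and so does the function $x$, because $x\le4K$ and $1\le4K\delta^{-1}$. By Leibniz' rule for a product of $a+b$ such factors, $|g_{ab}^{(n)}|\le CK^{a+b}\delta^{-n}$ for $n\le\mu-1$. Each term in the expansion of the last determinant takes one entry from each row and each column, so it is at most $CK^{\sum(a+b)}\delta^{-\sum(\nu-1)}$. Here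
\[
\sum_{a+b\le d}(a+b)=\sum_{n=0}^dn(n+1)=\frac{d(d+1)(d+2)}3=\frac{2d\mu}3,\qquad\sum_{\nu=1}^\mu(\nu-1)=\frac{\mu(\mu-1)}2=\frac{\mu d(d+3)}4 .
\]
The powers of $\delta$ cancel, and $\tau\mu(\mu-1)/2=3d\mu/4$, so
\[
|\Delta^*|\le C(\delta K^{-\tau})^{\mu(\mu-1)/2}\delta^{-\mu(\mu-1)/2}K^{2d\mu/3}=CK^{d\mu(\frac23-\frac34)}=CK^{-d\mu/12}<\tfrac14 .
\]
Thus $|\Delta|<\frac12$ and $\Delta=0$.
\end{proof}

The gain grows like $\tau\mu^2\asymp\tau d^4$ and the loss like $d\mu\asymp d^3$; this is why $\tau$ may be taken of order $1/d$.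

\subsection{End of the proof}
Let $P$ be as in Lemma~\ref{lem:det}. The partial derivative of a normalized polynomial in its second variable is bounded on $[0,4]^2$ by a constant $C_d'$. Since $|y_x-y(x)|\le\eta$, every marked abscissa $x\in J'$ lies in
\[
\Omega=\{x\in D:|P(x/K,y(x)/K)|\le C_d'\eta\}.
\]
By Lemma~\ref{lem:comp}(iii), $\Omega$ has at most $A_d$ components. If $J'$ carried more than $A_d$ marked points, two distinct integers $x'<x''$ would lie in one component. Then $[x',x'']\subset\Omega\subset D$ and $x''-x'\ge1$, and Lemma~\ref{lem:lower} would give $K^{-C_*}\le C_d'e^{-cK^\alpha/2}$, which is false for large $K$. So each $J'$ carries at most $A_d$ marked points. This proves Proposition~\ref{prop:Shl}, hence Proposition~\ref{prop:count}, and completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:fclt}.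

\begin{thebibliography}{9}

\bibitem{Billingsley}
Billingsley, \emph{Probability and Measure}.

\bibitem{vdD}
van den Dries, \emph{Tame Topology and O-minimal Structures}.

\bibitem{HH}
Hall and Heyde, Theorem 2.12 (the Burkholder--Rosenthal inequality).

\bibitem{Miller}
C. Miller, \emph{Expansions of the real field with power functions}, Ann. Pure Appl. Logic 68 (1994).

\bibitem{Raseta}
Marko Raseta, \emph{On the strong approximations of partial sums of $f(n_kx)$}, arXiv:1509.08138 (2015).

\end{thebibliography}
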